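\title{A frequently hypercyclic operator on $c_0$ whose only invariant measure is $\delta_0$}

\begin{abstract}
We construct a frequently hypercyclic weighted backward shift on $c_0$, with weights in $\{\frac12,1,2\}$, whose only invariant Borel probability measure is the Dirac mass at $0$. Thus a frequently hypercyclic operator need not admit an invariant measure with full support, which answers a question of Grivaux and Matheron. We also determine which weighted shifts on $c_0$ have a nontrivial invariant measure, and we transfer the example to further spaces, among them $C[0,1]$.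
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}

Let $X$ be a separable, infinite-dimensional Banach space over $\mathbb K=\mathbb R$ or $\mathbb C$, and let $T$ be a continuous linear operator on $X$. The \emph{lower density} of a set $E\subset\mathbb N=\{1,2,\dots\}$ is
\[
\underline d(E)=\liminf_{N\to\infty}\frac1N\#\bigl(E\cap[1,N]\bigr).
\]
The operator $T$ is \emph{frequently hypercyclic} if there is a vector $x\in X$, then called a frequently hypercyclic vector, such that $\{n\in\mathbb N: T^nx\in U\}$ has positive lower density for every nonempty open set $U\subset X$. The orbit of $x$ is then dense, and it spends a positive proportion of its time in every open set. An \emph{invariant measure} for $T$ is a Borel probability measure $\mu$ on $X$ with $\mu(T^{-1}A)=\mu(A)$ for every Borel set $A$, and $\mu$ has \emph{full support} if $\mu(U)>0$ for every nonempty open $U$. Since $T0=0$, the Dirac mass $\delta_0$ is always invariant; what matters is whether there are invariant measures that see the rest of the space.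

Measures produce frequently hypercyclic vectors. Call an invariant measure $\mu$ \emph{strongly mixing} if $\mu(A\cap T^{-n}A')\to\mu(A)\mu(A')$ for all Borel sets $A,A'$. Such a measure is ergodic: if $T^{-1}A=A$, then $\mu(A)=\mu(A)^2$. Birkhoff's ergodic theorem says that, for an ergodic $\mu$ and a Borel set $U$, we have $\frac1N\#\{n\le N:T^nx\in U\}\to\mu(U)$ for $\mu$-almost every $x$. Letting $U$ run through a countable base of the topology, we obtain:
\begin{equation}\label{eq:birkhoff}
\begin{gathered}
\text{if $T$ has a strongly mixing invariant measure with full support,}\\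
\text{then $T$ is frequently hypercyclic.}
\end{gathered}
\end{equation}

In the other direction, let $x$ be a frequently hypercyclic vector and put $\mu_N=\frac1N\sum_{n=1}^N\delta_{T^nx}$. Suppose that a subsequence converges to a Borel probability measure $\mu$, in the sense that $\int f\,d\mu_{N_i}\to\int f\,d\mu$ for all bounded continuous $f$. Then $\mu$ is invariant, because $|\int f\circ T\,d\mu_N-\int f\,d\mu_N|\le 2\|f\|_\infty/N$. It has full support: given a nonempty open $U$, choose a nonempty open $U'$ and a continuous $f$ with $1_{U'}\le f\le 1_U$; then $\mu(U)\ge\int f\,d\mu\ge\liminf_N\mu_N(U')>0$. On a compact metric space such a subsequence always exists, so one would guess that a frequently hypercyclic operator always has an invariant measure with full support. It is known that this guess is correct when $X$ is reflexive. In general nothing obvious keeps the measures $\mu_N$ from dispersing, and this leads to the following problem of Grivaux and Matheron \cite{GM}.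

\begin{quote}
Does there exist a frequently hypercyclic operator, necessarily on a non-reflexive Banach space, which does not admit any invariant measure with full support?
\end{quote}

We show that the answer is yes, already on $c_0$.

\subsection*{Shifts on $c_0$}

Let $I=\mathbb N_0=\{0,1,2,\dots\}$ or $I=\mathbb Z$. The weighted backward shift on $c_0(I)$ with bounded weights $(w_k)$ is given by $(B_wy)_k=w_{k+1}y_{k+1}$. It is convenient to move the weights from the operator into the norm. For a sequence $u=(u_k)_{k\in I}$ of positive numbers let
\[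
c_0(I,u)=\{x\in\mathbb K^I:\ u_kx_k\to0\text{ as }|k|\to\infty\},\qquad \|x\|=\sup_{k\in I}u_k|x_k|,
\]
and let $(Bx)_k=x_{k+1}$. We always assume that, for some constant $C\ge1$,
\begin{equation}\label{eq:bounded}
u_k\le Cu_{k+1}\qquad(k\in I).
\end{equation}
Then $u_k|x_{k+1}|\le Cu_{k+1}|x_{k+1}|$, so $B$ is a bounded operator on $c_0(I,u)$. The map $x\mapsto(u_kx_k)_k$ is an isometry of $c_0(I,u)$ onto $c_0(I)\cong c_0$, and it conjugates $B$ to $B_w$ with $w_k=u_{k-1}/u_k$. Conversely, let $B_w$ be bounded with nonzero weights, and define $\omega_k$ ($k\in I$) by $\omega_0=1$ and $\omega_{k+1}=w_{k+1}\omega_k$. Then $y\mapsto(\omega_ky_k)_k$ is an isometry of $c_0(I)$ onto $c_0(I,u)$ with $u_k=1/|\omega_k|$, it conjugates $B_w$ to $B$, and \eqref{eq:bounded} holds because $u_k/u_{k+1}=|w_{k+1}|$. For $I=\mathbb N_0$ this reads $u_k=1/|w_1\cdots w_k|$. We write $e_k$ for the sequence with $1$ in place $k$ and $0$ elsewhere, so that $\|e_k\|=u_k$.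

\subsection*{Results}

\begin{theorem}\label{thm:A}
For $I=\mathbb N_0$, and also for $I=\mathbb Z$, there is a positive sequence $u$ with $u_k/u_{k+1}\in\{\frac12,1,2\}$ for all $k\in I$ such that $B$ is frequently hypercyclic on $c_0(I,u)$ and $\delta_0$ is its only invariant measure. For $I=\mathbb Z$ the operator $B$ is invertible.
\end{theorem}

In particular there is a frequently hypercyclic weighted backward shift on $c_0$, with weights in $\{\frac12,1,2\}$, that has no invariant measure with full support. The statement about measures comes from a classification.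

\begin{theorem}\label{thm:B}
Let $u$ satisfy \eqref{eq:bounded}. For $B$ on $c_0(I,u)$ the following are equivalent:
\begin{itemize}
\item[(i)] $B$ has an invariant measure different from $\delta_0$;
\item[(ii)] $B$ has an invariant measure with full support;
\item[(iii)] $B$ has a strongly mixing invariant measure with full support;
\item[(iv)] $u_k\to0$ as $|k|\to\infty$ (for unilateral shifts: $|w_1\cdots w_n|\to\infty$).
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:dichotomy}
A frequently hypercyclic weighted backward shift on $c_0(\mathbb N_0)$ or $c_0(\mathbb Z)$ either has a strongly mixing invariant measure with full support, or has $\delta_0$ as its only invariant measure. Both cases occur.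
\end{corollary}

\begin{proof}
The shift has dense range, so its weights are nonzero: if $w_{k+1}=0$, the $k$-th coordinate vanishes on the range. Hence Theorem~\ref{thm:B} applies; either (iv) holds, and then (iii) holds, or (iv) fails, and then (i) fails. The first case occurs for $u_k=2^{-|k|}$ by \eqref{eq:birkhoff}, the second by Theorem~\ref{thm:A}.
\end{proof}

An operator $R$ on a Banach space $Y$ satisfies the \emph{Frequent Hypercyclicity Criterion} if there are a dense set $Y_0\subset Y$ and a map $S:Y_0\to Y_0$ such that, for all $y\in Y_0$, we have $RSy=y$ and the series $\sum_nR^ny$ and $\sum_nS^ny$ converge unconditionally.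

\begin{theorem}\label{thm:C}
Let $Y$ be a separable Banach space carrying an operator $R$ that satisfies the Frequent Hypercyclicity Criterion. Then $c_0\oplus Y$ carries a frequently hypercyclic operator all of whose invariant measures are carried by $\{0\}\oplus Y$; so none of them has full support. This applies to $c_0\oplus c_0(Z)$ and $c_0\oplus\ell_r(Z)$, where $Z\ne0$ is a separable Banach space and $1\le r<\infty$, and to $C[0,1]$.
\end{theorem}

By Theorem~\ref{thm:B}, proved in Section~\ref{sec:measures}, Theorem~\ref{thm:A} amounts to finding a frequently hypercyclic $B$ with $u_k\not\to0$. Remark~\ref{rem:gap} locates the step of the proof of (i)$\Rightarrow$(iv) that breaks down when the measure is replaced by a single orbit, and so shows where the room for an example lies. Section~\ref{sec:peaks} introduces the weights and treats one target vector by hand, Section~\ref{sec:lemma} contains the combinatorial lemma that handles all targets at once, and Sections~\ref{sec:vector} and~\ref{sec:sums} prove Theorems~\ref{thm:A} and~\ref{thm:C}.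

\section{Invariant measures of shifts on $c_0$}\label{sec:measures}

\subsection*{A nontrivial measure forces $u_k\to0$}

Suppose that $|y_0|>\eta$ and $|(B^dy)_0|>\eta$. Then $|y_d|>\eta$, and since $u_d|y_d|$ is small for large $d$, the number $u_d$ is small. So $u$ is small along return times to the set $\{|x_0|>\eta\}$. Under an invariant measure, return times are plentiful.

\begin{lemma}\label{lem:returns}
Let $\mu$ be an invariant measure for $T$ and let $\mu(A)>0$. There is an integer $h\ge0$ such that for every integer $n\ge1$ there are $d\in[n,n+h]$ and $y\in A$ with $T^dy\in A$.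
\end{lemma}

\begin{proof}
Call a finite set $F\subset\mathbb N_0$ separated if $\mu(T^{-f}A\cap T^{-f'}A)=0$ for all distinct $f,f'\in F$. Each $T^{-f}A$ has measure $\mu(A)$, so a separated set satisfies $|F|\,\mu(A)\le1$. Singletons are separated. Hence there is a nonempty separated set $F$ of maximal cardinality; let $h=\max F$. For $n\ge1$ we have $n+h\notin F$, so $F\cup\{n+h\}$ is not separated, and $T^{-f}A\cap T^{-(n+h)}A$ contains a point $x$ for some $f\in F$. Put $y=T^fx$ and $d=n+h-f$. Then $y\in A$, $T^dy=T^{n+h}x\in A$, and $n\le d\le n+h$ because $0\le f\le h$.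
\end{proof}

Two points remain. The vector $y$ changes with $n$, so the decay of $u_d|y_d|$ must be uniform in $y$. And the passage from $u_d$ to $u_n$ costs a factor $C^h$, so $h$ must not grow with the precision we ask for. Both are settled by shrinking the set once, for all precisions together, before Lemma~\ref{lem:returns} is applied.

\begin{proposition}\label{prop:rigid}
Let $u$ satisfy \eqref{eq:bounded}. If $B$ has an invariant measure $\mu\ne\delta_0$ on $c_0(I,u)$, then $u_k\to0$ as $|k|\to\infty$.
\end{proposition}

\begin{proof}
For $k\ge0$ we have $\{x_k\ne0\}=B^{-k}\{x_0\ne0\}$, and for $k<0$ we have $B^{-|k|}\{x_k\ne0\}=\{x_0\ne0\}$. By invariance all sets $\{x_k\ne0\}$ have the same measure. Their union is the complement of $\{0\}$, which has positive measure as $\mu\ne\delta_0$. Hence $\mu(\{x_0\ne0\})>0$, and there is $\eta>0$ such that $A=\{x:|x_0|>\eta\}$ has $\mu(A)>0$.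

For $j,N\ge1$ let
\[
A_{j,N}=\{x\in A:\ u_k|x_k|\le\eta/j\text{ for all }k\in I\text{ with }|k|\ge N\}.
\]
For fixed $j$ these Borel sets increase to $A$ as $N\to\infty$, because $u_kx_k\to0$ for every $x$. Choose $N_j\ge1$ with $\mu(A\setminus A_{j,N_j})<2^{-j-1}\mu(A)$ and put $A_*=\bigcap_jA_{j,N_j}$. Then $\mu(A_*)\ge\mu(A)\bigl(1-\sum_j2^{-j-1}\bigr)=\mu(A)/2>0$. Let $h$ be given by Lemma~\ref{lem:returns} for $A_*$; it does not depend on $j$. By the definition of $A_*$,
\begin{equation}\label{eq:small}
v\in A_*,\quad k\in I,\quad|k|\ge N_j,\quad|v_k|>\eta\quad\Longrightarrow\quad u_k<1/j .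
\end{equation}

Fix $j$ and let $n\ge N_j$. Take $d\in[n,n+h]$ and $y\in A_*$ with $B^dy\in A_*$. Then $|y_d|=|(B^dy)_0|>\eta$, so $u_d<1/j$ by \eqref{eq:small}, and \eqref{eq:bounded} gives $u_n\le C^{d-n}u_d\le C^h/j$. As $j$ is arbitrary, $u_n\to0$ as $n\to+\infty$.

Let now $I=\mathbb Z$ and $n\ge N_j+h$. Applying the lemma to $n-h\ge1$, we find $d\in[n-h,n]$ and $y\in A_*$ with $v=B^dy\in A_*$. Then $|v_{-d}|=|y_0|>\eta$ and $d\ge N_j$, so $u_{-d}<1/j$ by \eqref{eq:small}. Since $-n\le-d$, \eqref{eq:bounded} gives $u_{-n}\le C^{n-d}u_{-d}\le C^h/j$. Hence $u_{-n}\to0$.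
\end{proof}

The condition $u_kx_k\to0$ enters only through $A_{j,N}\uparrow A$, and it cannot be weakened to boundedness: for bounded $u$, the constant sequence $1$ has $\sup_ku_k\cdot1<\infty$ and is fixed by $B$.

\begin{remark}\label{rem:gap}
Let us run the same argument with a frequently hypercyclic vector $x$ in place of $\mu$. For $0<\varepsilon\le u_0/2$ let $E=\{n\in\mathbb N:\|B^nx-e_0\|<\varepsilon\}$, so that $\underline d(E)>0$. If $m\in E$, then $u_0|x_m-1|<\varepsilon$, so $|x_m|>\frac12$. If $n<m$ lie in $E$, the coordinate $m-n$ of $B^nx-e_0$ gives $u_{m-n}|x_m|<\varepsilon$, so $u_{m-n}<2\varepsilon$. Differences of elements of $E$ have bounded gaps. Indeed, if the translates $E-f$ ($f\in F\subset\mathbb N_0$) are pairwise disjoint, then counting in $[1,N]$ gives $|F|\,\underline d(E)\le1$; for such an $F$ of maximal cardinality, $h=\max F$ and $n\ge1$, some $E-f$ meets $E-(n+h)$, so $n+h-f\in[n,n+h]$ is a difference. We obtain $u_n\le2\varepsilon\,C^{h}$ for all $n\ge1$. But now $h$ depends on $\varepsilon$, and the device that removed this dependence, a countable intersection of positive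 measure, used the countable additivity of $\mu$. Nothing in this argument prevents $u_n=1$ for infinitely many $n$, provided that the differences of visiting times at precision $\varepsilon$ leave gaps of length about $\log(1/\varepsilon)$ around these $n$.
\end{remark}

\subsection*{A Bernoulli measure when $u_k\to0$}

Let $u_k\to0$. If $(\xi_k)_{k\in I}$ are independent and uniformly distributed in the unit ball of $\mathbb K$, then $(\xi_k)\in c_0(I,u)$, and its law is an invariant measure other than $\delta_0$. For full support the $\xi_k$ must be unbounded, and since $u_k$ may tend to $0$ slowly, their tail has to be adapted to $u$.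

\begin{proposition}\label{prop:bernoulli}
Let $u$ satisfy \eqref{eq:bounded} and $u_k\to0$ as $|k|\to\infty$. Then $B$ has a strongly mixing invariant measure with full support on $c_0(I,u)$.
\end{proposition}

\begin{proof}
\emph{The law of one coordinate.} Put $t_n=u_n^{-1/2}$ ($n\in I$). Since $t_n\to\infty$, the numbers $\nu_k=\#\{n\in I:t_n<k\}$ ($k\ge1$) are finite. Let $c_k=c\,2^{-k}/(1+\nu_k)$, with $c>0$ chosen so that $\sum_kc_k=1$, let $\lambda_k$ be the uniform distribution on $\{z\in\mathbb K:|z|\le k\}$, and let $\lambda=\sum_kc_k\lambda_k$. Every ball of positive radius in $\mathbb K$ has positive $\lambda$-measure. Since $\lambda_k(|z|>t)=0$ for $k\le t$,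
\begin{equation}\label{eq:tail}
\sum_{n\in I}\lambda(|z|>t_n)\le\sum_{n\in I}\ \sum_{k>t_n}c_k=\sum_{k\ge1}c_k\nu_k\le c<\infty .
\end{equation}

\emph{The measure.} Let $\mathbb P$ be the product measure $\lambda^{\otimes I}$ on $\mathbb K^I$. By \eqref{eq:tail} and the Borel--Cantelli lemma, $\mathbb P$-almost every $x$ has $|x_n|\le t_n$, hence $u_n|x_n|\le u_n^{1/2}$, for all but finitely many $n$. So $c_0(I,u)$, which is a measurable subset of $\mathbb K^I$, has $\mathbb P$-measure $1$. The Borel $\sigma$-algebra of $c_0(I,u)$ is the one generated by the coordinates: the coordinates are continuous, a closed ball is a countable intersection of sets $\{u_k|x_k-y_k|\le\varepsilon\}$, and by separability every open set is a countable union of closed balls. Hence the restriction $\mu$ of $\mathbb P$ to $c_0(I,u)$ is a Borel probability measure.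

\emph{Invariance and mixing.} Call a Borel set an $s$-cylinder if it is defined by a Borel condition on the coordinates $x_k$, $k\in I\cap[-s,s]$. Cylinders form an algebra that generates the Borel $\sigma$-algebra. If $A$ is an $s$-cylinder, $B^{-n}A$ is defined by the same condition on the coordinates $x_{k+n}$. So $\mu\circ B^{-1}$ and $\mu$ agree on cylinders and are therefore equal. If $A_0,A_0'$ are $s$-cylinders and $n>2s$, then $A_0$ and $B^{-n}A_0'$ depend on disjoint sets of coordinates, so $\mu(A_0\cap B^{-n}A_0')=\mu(A_0)\mu(A_0')$. For Borel sets $A,A'$ and $\varepsilon>0$ choose cylinders with $\mu(A\triangle A_0)<\varepsilon$ and $\mu(A'\triangle A_0')<\varepsilon$. By invariance $\mu(A\cap B^{-n}A')$ differs from $\mu(A_0\cap B^{-n}A_0')$ by at most $2\varepsilon$, and $\mu(A)\mu(A')$ differs from $\mu(A_0)\mu(A_0')$ by at most $2\varepsilon$. Hence $|\mu(A\cap B^{-n}A')-\mu(A)\mu(A')|\le4\varepsilon$ for large $n$.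

\emph{Full support.} Finitely supported vectors are dense, so it suffices to consider the closed ball of radius $\varepsilon>0$ about such a vector $y$. Its measure is $\prod_{n\in I}\alpha_n$ with $\alpha_n=\lambda(|z-y_n|\le\varepsilon/u_n)>0$. For all but finitely many $n$ we have $y_n=0$ and $u_n\le\varepsilon^2$; then $\varepsilon/u_n\ge t_n$ and $1-\alpha_n\le\lambda(|z|>t_n)$. By \eqref{eq:tail}, $\sum_n(1-\alpha_n)<\infty$, so the product is positive.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(iii)$\Rightarrow$(ii) is trivial, (ii)$\Rightarrow$(i) holds because $\delta_0$ does not have full support, (i)$\Rightarrow$(iv) is Proposition~\ref{prop:rigid}, and (iv)$\Rightarrow$(iii) is Proposition~\ref{prop:bernoulli}.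
\end{proof}

\section{Weights with sparse peaks, and one target vector}\label{sec:peaks}

We want $u_k=1$ at infinitely many places and $u_k$ as small as possible elsewhere. If consecutive terms differ by a factor at most $2$, the best choice is exponential decay away from the peaks. Given integers $0<d_1<d_2<\cdots$, put
\begin{equation}\label{eq:weights}
\Lambda=\{0,\pm d_1,\pm d_2,\dots\},\qquad\rho(k)=\operatorname{dist}(k,\Lambda)\quad(k\in\mathbb Z),\qquad u_k=2^{-\rho(k)}\quad(k\in I).
\end{equation}
The function $\rho$ is integer-valued, even and $1$-Lipschitz, and $\rho(k)\le|k|$. For $k\ge0$ the point $0$ is nearer to $k$ than any $-d_i$, so $\rho(k)=\min\bigl(k,\min_i|k-d_i|\bigr)$. The Lipschitz property gives $u_k/u_{k+1}\in\{\frac12,1,2\}$. Hence $B$ is bounded on $c_0(I,u)$, and for $I=\mathbb Z$ so is the forward shift, which is its inverse. Since $u_{d_i}=1$ for all $i$, Proposition~\ref{prop:rigid} shows: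
\begin{equation}\label{eq:onlydelta}
\text{for $u$ as in \eqref{eq:weights}, $\delta_0$ is the only invariant measure of $B$ on $c_0(I,u)$.}
\end{equation}
It remains to place the peaks so that $B$ is frequently hypercyclic. If they are sparse, then $u_n\to0$ outside a negligible set.

\begin{lemma}\label{lem:sparse}
Suppose that $d_i>4^i$ for all $i$, and let $W=\bigcup_{i\ge1}[d_i-i,d_i+i]$. Then $\#(W\cap[1,N])\le(1+\log_3N)^2$ for $N\ge1$, and $\rho(n)\to\infty$ as $n\to\infty$ in $\mathbb N\setminus W$.
\end{lemma}

\begin{proof}
We have $4^i-3^i=\sum_{l=0}^{i-1}4^l3^{i-1-l}\ge i$. So if $[d_i-i,d_i+i]$ meets $[1,N]$, then $3^i\le4^i-i<d_i-i\le N$ and $i\le\log_3N$. Summing $2i+1$ over these $i$ gives the bound. Let $M\ge1$ be an integer and let $n\in\mathbb N\setminus W$ satisfy $n\ge M$ and $\rho(n)<M$. Then $|n-d_i|<M$ for some $i$, and $|n-d_i|>i$ as $n\notin W$. Thus $i<M$ and $n<d_M+M$. Hence $\rho(n)\ge M$ for all $n\ge d_M+M$ outside $W$.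
\end{proof}

\subsection*{One target, one precision}

Fix $g\ge1$. We look for peaks and a vector whose orbit comes within $2^{-g}$ of $e_0$ along a set $E$ of positive lower density. The natural candidate is the indicator sequence $x$ of $E$. For $n\in E$ the vector $B^nx-e_0$ has entries $1$ at the places $m-n\in I$ with $m\in E\setminus\{n\}$ and $0$ elsewhere. Two things are needed:
\begin{itemize}
\item $\rho(m-n)\ge g$ for distinct $m,n\in E$, which gives $\|B^nx-e_0\|\le2^{-g}$;
\item $\rho(n)\to\infty$ along $E$, which gives $x\in c_0(I,u)$.
\end{itemize}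
Let $b=2g$ and choose the peaks with $d_i\equiv g\pmod b$ and $d_i>4^i$. A nonzero multiple of $b$ is at distance at least $g$ from each $\pm d_i$ and at least $b$ from $0$. So the first condition holds for every $E\subset b\mathbb N$. The set $b\mathbb N$ itself violates the second, since it contains the points $d_i+g$, where $\rho\le g$. But $E=b\mathbb N\setminus W$ satisfies both by Lemma~\ref{lem:sparse}, and $\underline d(E)=1/b$. For $g=2$, $b=4$, $d_i=4^i+2$ the peaks are $6,18,66,\dots$, the set $W$ is $[5,7]\cup[16,20]\cup[63,69]\cup\cdots$, and $E=\{4,8,12,24,28,\dots,60,72,\dots\}$; see Figure~\ref{fig:peaks}.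

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.4cm,y=0.3cm]
\draw[line width=3pt,gray!60] (5,0)--(7,0) (16,0)--(20,0);
\draw[->] (-0.5,0)--(27,0) node[right]{$k$};
\draw[thick] (0,0)--(3,3)--(6,0)--(12,6)--(18,0)--(26,8);
\draw[dashed] (0,2)--(26,2) node[right]{$2$};
\fill (4,2) circle (2pt) (8,2) circle (2pt) (12,6) circle (2pt) (24,6) circle (2pt);
\draw[fill=white] (16,2) circle (2pt) (20,2) circle (2pt);
\node[below] at (0,0) {\small$0$};
\node[below] at (6,0) {\small$6$};
\node[below] at (12,0) {\small$12$};
\node[below] at (18,0) {\small$18$};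
\node[below] at (24,0) {\small$24$};
\end{tikzpicture}
\caption{The distance $\rho(k)$ from $k$ to $\{0,6,18,66,\dots\}$; the weight $u_k=2^{-\rho(k)}$ equals $1$ where the graph touches the axis. At every positive multiple of $4$ (circles) $\rho\ge2$. Deleting the multiples in the gray intervals $[d_i-i,d_i+i]$ (open circles) leaves a set of density $\frac14$ along which $\rho\to\infty$.}
\label{fig:peaks}
\end{figure}

The supremum norm is what makes this work: $B^nx-e_0$ has infinitely many nonzero entries, and those next to a peak may have weight $2^{-g}$, but together they cost only $2^{-g}$. With an $\ell_r$-norm, $1<r<\infty$, the space would be reflexive, and the result recalled in Section~\ref{sec:intro} excludes an example.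

\section{Sets of positive density whose differences avoid the peaks}\label{sec:lemma}

A frequently hypercyclic vector must serve countably many targets, with ever better precision. We need one set $E_p$ for each level $p$, and differences between levels must avoid the peaks as well.

\begin{lemma}\label{lem:main}
Let $(g_s)_{s\ge1}$ be a sequence of positive integers. There are integers $0<d_1<d_2<\cdots$ and pairwise disjoint sets $E_p\subset\mathbb N$ ($p\ge1$) of positive lower density such that, with $\rho$ as in \eqref{eq:weights},
\begin{itemize}
\item[(E1)] $\rho(m-n)\ge g_{\max(p,q)}$ whenever $n\in E_p$, $m\in E_q$ and $n\ne m$;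
\item[(E2)] $\rho(n)\ge g_p$ for $n\in E_p$, and $\rho(n)\to\infty$ as $n\to\infty$ in $E_p$.
\end{itemize}
\end{lemma}

We give each level $s$ its own modulus $b_s$ and take $E_s$ inside one residue class modulo $b_s$. Three difficulties appear.

First, a single peak cannot be expected to satisfy $d_i\equiv g_s\pmod{b_s}$ for all $s$. We impose the congruence only for $s\le i$, which is possible when the moduli are coprime. The peaks $d_1,\dots,d_{s-1}$ that ignore level $s$ are harmless if $b_s$ is much larger than all of them. Then every $k\ge1$ within $g_s$ of a peak lies in a short initial window $[1,L_s]$ of residues modulo $b_s$.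

Second, for $p<q$ the differences between $E_p$ and $E_q$ must avoid that window modulo $b_q$ and its negative. So we delete from $E_p$ the set $V_q$ of integers within $L_q$ of the residue class of $E_q$, for every $q>p$. Rapid growth of $b_q/L_q$ keeps the total loss small.

Third, lower density requires an estimate of the loss in $[1,N]$ for every large $N$, including $N$ much smaller than $b_q$. If $E_q$ lay in the class $0$, then $V_q$ would contain $[1,L_q]$, and since $L_q\to\infty$ nothing would be left of $E_p$. We use a class near $b_q/2$, so that $V_q$ starts only at $b_q/4$.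

\begin{proof}[Proof of Lemma~\ref{lem:main}]
\emph{Moduli and peaks.} Put $b_0=1$, $d_0=0$. For $s=1,2,\dots$ let $L_s=d_{s-1}+2g_s$, choose a prime $b_s\ge60\cdot2^s\,b_{s-1}L_s$, and choose, by the Chinese remainder theorem applied to the distinct primes $b_1<\dots<b_s$, an integer $d_s>\max(d_{s-1},4^s)$ with
\[
d_s\equiv g_r\pmod{b_r}\qquad(1\le r\le s).
\]
Note that $b_s\ge120L_s\ge240$.

\emph{The window.} We claim that for all $k,s\ge1$,
\begin{equation}\label{eq:window}
\rho(k)<g_s\quad\Longrightarrow\quad\text{the residue of $k$ modulo $b_s$ in $[0,b_s)$ lies in $[1,L_s]$.}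
\end{equation}
If $\rho(k)<g_s$, then $k<g_s$ or $|k-d_i|<g_s$ for some $i\ge1$. If $k<g_s$, or $|k-d_i|<g_s$ with $i<s$, then $1\le k<d_{s-1}+g_s\le L_s<b_s$, and $k$ is its own residue. If $|k-d_i|<g_s$ with $i\ge s$, write $k=d_i+f$ with $|f|<g_s$. Then $k\equiv g_s+f\pmod{b_s}$ and $1\le g_s+f<2g_s\le L_s$.

\emph{The sets.} Let $W$ be as in Lemma~\ref{lem:sparse}, and choose integers $r_p\ge1$ with $\rho(n)\ge g_p$ for all $n>r_p$ outside $W$. Let $a_q=\lfloor b_q/2\rfloor$,
\begin{align*}
V_q&=\{n\ge1:\ n\equiv a_q+f\pmod{b_q}\text{ for some integer $f$ with }|f|\le L_q\},\\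
E_p&=\{n\ge1:\ n\equiv a_p\pmod{b_p}\}\setminus\Bigl(W\cup[1,r_p]\cup\bigcup_{q>p}V_q\Bigr).
\end{align*}
Property (E2) follows from the choice of $r_p$ and from Lemma~\ref{lem:sparse}.

\emph{Disjointness and (E1).} Recall that $\rho$ is even. If $n\ne m$ both lie in $E_p$, then $|m-n|$ has residue $0$ modulo $b_p$, so $\rho(m-n)\ge g_p$ by \eqref{eq:window}. Let $p<q$, $n\in E_p$ and $m\in E_q$. Then $m\equiv a_q\pmod{b_q}$ and $n\notin V_q$, so $n-m$ is not congruent modulo $b_q$ to any integer in $[-L_q,L_q]$, and by symmetry neither is $m-n$. In particular $n\ne m$, so $E_p\cap E_q=\emptyset$, and the residue of $|m-n|$ is not in $[1,L_q]$, so $\rho(m-n)\ge g_q$ by \eqref{eq:window}.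

\emph{Density.} A residue class modulo $b$ has between $N/b-1$ and $N/b+1$ elements in $[1,N]$. From $L_q\le b_q/120$ and $b_q\ge240$ we get $a_q-L_q\ge b_q/2-\frac12-b_q/120\ge b_q/4$ and $a_q+L_q<b_q$. So the residues of elements of $V_q$ lie in $[b_q/4,b_q)$, and $V_q\cap[1,N]=\emptyset$ if $N<b_q/4$. If $N\ge b_q/4$, then $1\le4N/b_q$, and
\[
\#(V_q\cap[1,N])\le\Bigl(\frac N{b_q}+1\Bigr)(2L_q+1)\le\frac{5N}{b_q}\cdot3L_q\le\frac N{4\cdot2^q\,b_{q-1}} .
\]
The last bound therefore holds for all $N\ge1$. Since $b_{q-1}\ge b_p$ for $q>p$, summation gives $\#\bigl(\bigcup_{q>p}V_q\cap[1,N]\bigr)\le N/(4b_p)$. Therefore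
\[
\#(E_p\cap[1,N])\ge\frac N{b_p}-1-(1+\log_3N)^2-r_p-\frac N{4b_p},
\]
and $\underline d(E_p)\ge3/(4b_p)>0$.
\end{proof}

\section{The frequently hypercyclic vector}\label{sec:vector}

We place a copy of the $p$-th target $y_p$ around each $n\in E_p$. Let $y_p$ have entries of size at most $2^p$ and support in $[-p,p]$. An entry of a copy of $y_q$ centered at distance $\rho\ge g$ from the peaks then contributes at most $2^q\cdot2^{q-g}$ to the norm: one factor $2^q$ for its size, one for the width of the block. To have $2^{-s}$ left over with $s=\max(p,q)$ we take $g_s\ge3s$. This also explains the maximum in (E1): a time $n\in E_p$ needs precision $2^{-p}$ against blocks of lower level, and protection against the large entries of blocks of higher level.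

\begin{proposition}\label{prop:vector}
Let $g_s\ge3s$ for all $s$, let $(d_i)$ and $(E_p)$ be given by Lemma~\ref{lem:main}, and let $u$ be as in \eqref{eq:weights}. Let $y_p\in\mathbb K^I$ ($p\ge1$) satisfy
\begin{equation}\label{eq:targets}
\operatorname{supp}y_p\subset I_p:=I\cap[-p,p],\qquad\sup_k|y_p(k)|\le2^p .
\end{equation}
Then there is $x\in c_0(I,u)$ with $\|B^nx-y_p\|\le2^{-p}$ for all $p\ge1$ and $n\in E_p$.
\end{proposition}

\begin{proof}
For distinct $n\in E_p$ and $m\in E_q$, (E1) gives $|m-n|\ge\rho(m-n)\ge3\max(p,q)>p+q$. Since the $E_p$ are pairwise disjoint, each $n\in\bigcup_pE_p$ has a unique level $p$, and the blocks $n+I_p$ are pairwise disjoint. By (E2), $n\ge\rho(n)\ge3p>p$ for $n\in E_p$, so the blocks lie in $\mathbb N$. Define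
\[
x_{n+t}=y_p(t)\quad(p\ge1,\ n\in E_p,\ t\in I_p),\qquad x_k=0\ \text{ for all other }k\in I.
\]

\emph{$x\in c_0(I,u)$.} For $k=n+t$ with $n\in E_p$ and $t\in I_p$ we have $\rho(k)\ge\rho(n)-p$, so $u_k|x_k|\le2^{2p-\rho(n)}$. Let $\varepsilon>0$. By the first part of (E2) the bound is at most $2^{-p}$, so it is below $\varepsilon$ for all but finitely many levels $p$. By the second part, on each remaining level it is below $\varepsilon$ for all but finitely many $n$. Hence $u_k|x_k|\ge\varepsilon$ for only finitely many $k$.

\emph{Approximation.} Let $n\in E_p$ and $k\in I$. If $k\in I_p$, then $(B^nx-y_p)_k=x_{n+k}-y_p(k)=0$. Let $k\notin I_p$, so that $(B^nx-y_p)_k=x_{n+k}$, and suppose $x_{n+k}\ne0$. Then $n+k=m+t$ with $m\in E_q$ and $t\in I_q$ for some $q$, and $m\ne n$, since $m=n$ would give $q=p$ and $k=t\in I_p$. From $k=(m-n)+t$ and (E1) we get $\rho(k)\ge3\max(p,q)-q$, and so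
\[
u_k|x_{n+k}|=2^{-\rho(k)}|y_q(t)|\le2^{2q-3\max(p,q)}\le2^{-\max(p,q)}\le2^{-p}.\qedhere
\]
\end{proof}

Let $D$ be the set of finitely supported sequences in $\mathbb K^I$ with entries in $\mathbb Q$, or in $\mathbb Q+i\mathbb Q$ if $\mathbb K=\mathbb C$. It is countable, it does not depend on $u$, and it is dense in every $c_0(I,u)$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
List the elements of $D$ in a sequence in which each occurs infinitely often, and replace the $p$-th term by $0$ if it violates \eqref{eq:targets}. A given $y\in D$ satisfies \eqref{eq:targets} for all large $p$, so it still occurs infinitely often in the resulting sequence $(y_p)$. Take $g_s=3s$ and let $u$ and $x$ be as in Proposition~\ref{prop:vector}. Let $U$ be nonempty and open. Choose $y\in D\cap U$, and then $p$ with $y_p=y$ so large that $U$ contains the closed ball of radius $2^{-p}$ about $y$. Then $\{n:B^nx\in U\}$ contains $E_p$ and has positive lower density. So $B$ is frequently hypercyclic. The ratios $u_k/u_{k+1}$ and invertibility were treated after \eqref{eq:weights}, and $\delta_0$ is the only invariant measure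 by \eqref{eq:onlydelta}.
\end{proof}

By the discussion in Section~\ref{sec:intro}, for this operator and any of its frequently hypercyclic vectors no subsequence of the averages $\mu_N$ converges to a probability measure.

\section{Direct sums and $C[0,1]$}\label{sec:sums}

We consider $B\oplus R$. Its invariant measures project to invariant measures of $B$, which settles their support. For frequent hypercyclicity both coordinates must approach their targets at the same times, so we build the second coordinate along the same sets $E_p$. On $Y$ the errors add up instead of being measured by a supremum. Unconditional convergence controls them once the elements of the $E_p$ are far enough apart, and we can arrange this because the sequence $(g_s)$ in Lemma~\ref{lem:main} is arbitrary and $|k|\ge\rho(k)$.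

Recall that a series $\sum_nv_n$ in a Banach space converges unconditionally if and only if for every $\varepsilon>0$ there is $N$ with $\|\sum_{n\in F}v_n\|\le\varepsilon$ for all finite $F\subset[N,\infty)$. Then for every infinite $F\subset\mathbb N$ the partial sums of $\sum_{n\in F}v_n$ form a Cauchy sequence, and the bound $\varepsilon$ holds for infinite $F\subset[N,\infty)$ as well.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $I=\mathbb N_0$, let $Y_0$ and $S$ be as in the criterion, and let $Y_1\subset Y_0$ be countable and dense in $Y$. List the elements of $D\times Y_1$, each infinitely often, and replace the first component of the $p$-th pair by $0$ if it violates \eqref{eq:targets}. In the resulting sequence $(y_p,z_p)$ every element of $D\times Y_1$ occurs infinitely often. For each $s\ge1$ choose $N_s\ge1$ such that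
\begin{equation}\label{eq:uncond}
\Bigl\|\sum_{n\in F}S^nz_q\Bigr\|\le\frac{2^{-s}}s,\qquad\Bigl\|\sum_{n\in F}R^nz_q\Bigr\|\le\frac{2^{-s}}s\qquad(q\le s,\ F\subset[N_s,\infty)).
\end{equation}
Apply Lemma~\ref{lem:main} with $g_s=\max(3s,N_s)$, and let $u$ and $x$ be as in Proposition~\ref{prop:vector}.

By (E2), $m\ge\rho(m)\ge N_q$ for $m\in E_q$, so \eqref{eq:uncond} with $s=q$ gives $\|\sum_{m\in E_q}S^mz_q\|\le2^{-q}/q$. Hence
\[
z=\sum_{q\ge1}\ \sum_{m\in E_q}S^mz_q
\]
is well defined. Let $n\in E_p$. The operator $R^n$ is continuous and linear, so it may be applied term by term. Repeated use of $RSy=y$ gives, on $Y_0$, $R^nS^m=S^{m-n}$ if $m\ge n$ and $R^nS^m=R^{n-m}$ if $m<n$; linearity of $S$ is not needed. The index $m=n$ occurs only for $q=p$ and contributes $z_p$. Therefore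
\[
R^nz-z_p=\sum_{q\ge1}\Bigl(\sum_{m\in E_q,\ m>n}S^{m-n}z_q+\sum_{m\in E_q,\ m<n}R^{n-m}z_q\Bigr).
\]
By (E1), all exponents in the $q$-th term satisfy $|m-n|\ge\rho(m-n)\ge N_s$ with $s=\max(p,q)\ge q$. So \eqref{eq:uncond} bounds the $q$-th term by $2\cdot2^{-s}/s$, and
\[
\|R^nz-z_p\|\le p\cdot\frac{2\cdot2^{-p}}p+\sum_{q>p}2\cdot2^{-q}=4\cdot2^{-p}.
\]
Equip $c_0(\mathbb N_0,u)\oplus Y\cong c_0\oplus Y$ with the maximum norm. Then $(B\oplus R)^n(x,z)$ is within $4\cdot2^{-p}$ of $(y_p,z_p)$ for all $n\in E_p$. A nonempty open set $U$ contains a point of the dense set $D\times Y_1$, and this point equals $(y_p,z_p)$ for some $p$ so large that $U$ contains the closed ball of radius $4\cdot2^{-p}$ about it. The visiting times to $U$ then include $E_p$. So $B\oplus R$ is frequently hypercyclic.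

Let $\mu$ be an invariant measure for $B\oplus R$, and let $\pi$ be the projection onto the first summand. Since $\pi\circ(B\oplus R)=B\circ\pi$, the measure $\mu\circ\pi^{-1}$ is invariant for $B$, so it equals $\delta_0$ by \eqref{eq:onlydelta}. This means $\mu(\{0\}\oplus Y)=1$. The complement of $\{0\}\oplus Y$ is a nonempty open set of measure $0$.

\emph{Vector-valued sequence spaces.} Let $Y=c_0(Z)$ or $Y=\ell_r(Z)$, the space of sequences in $Z$ whose norms form a sequence in $c_0$ or $\ell_r$. Let $R$ be twice the backward shift, $Y_0$ the set of finitely supported sequences, which is dense since $r<\infty$, and $S$ half the forward shift. Then $RSy=y$, $R^ny=0$ for large $n$, and $\|S^ny\|=2^{-n}\|y\|$ for $y\in Y_0$. Both series converge absolutely, hence unconditionally.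

\emph{The space $C[0,1]$.} Milutin's theorem states that $C(K)$ is isomorphic to $C[0,1]$ for every uncountable compact metric space $K$. Take
\[
K=\{-1/n:n\ge1\}\cup\{0\}\cup\bigcup_{n\ge1}J_n\subset\mathbb R,\qquad J_n=\Bigl[\frac1{2n+1},\frac1{2n}\Bigr].
\]
The points $-1/n$ and the disjoint intervals $J_n$ are open in $K$ and accumulate only at $0$. So a function $f$ on $K$ is continuous if and only if it is continuous on each $J_n$, $f(-1/n)\to f(0)$, and $\sup_{J_n}|f-f(0)|\to0$. Identifying each $J_n$ with $[0,1]$, the map
\[
f\longmapsto\bigl(f(0),\ (f(-1/n)-f(0))_n,\ (f|_{J_n}-f(0))_n\bigr)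
\]
is thus a bounded linear bijection, hence an isomorphism, of $C(K)$ onto $\mathbb K\oplus c_0\oplus c_0(C[0,1])$. Since $\mathbb K\oplus c_0\cong c_0$, we get $C[0,1]\cong c_0\oplus Y$ with $Y=c_0(C[0,1])$, a case already treated. Conjugation by an isomorphism preserves frequent hypercyclicity and carries invariant measures with full support to invariant measures with full support.
\end{proof}

\begin{thebibliography}{1}

\bibitem{GM}
Sophie Grivaux and Etienne Matheron,
\emph{Invariant measures for frequently hypercyclic operators},
arXiv:1403.4555 (2014).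

\end{thebibliography}
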